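# Return maps over rational frequencies and a failure of rotations reducibility

## 1. The circle maps over the closed orbits of a rational frequency

Write $\mathbb T^d=\mathbb R^d/\mathbb Z^d$ and $\omega_a=(1,a)$ for $a\in\mathbb R$. Take a $C^1$ function $f:\mathbb T^1\times\mathbb T^2\to\mathbb R$ and a number $\tilde\rho\in\mathbb R$, and consider the flow
$$\dot\theta=\tilde\rho+f(\theta,\varphi),\qquad \dot\varphi=\omega_a ,\qquad \varphi=(\varphi_1,\varphi_2)\in\mathbb T^2. \tag{1}$$
Let $\Theta(t;\theta,\varphi)$ be the lifted $\theta$-component (a real number) of the solution that starts at $(\theta,\varphi)$. For fixed $t,\varphi$ the map $\Theta(t;\cdot,\varphi)$ is increasing and commutes with $\theta\mapsto\theta+1$, so it lifts an orientation-preserving circle diffeomorphism. We also have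
$$\Theta(t+s;\theta,\varphi)=\Theta\big(s;\Theta(t;\theta,\varphi),\varphi+t\omega_a\big),\qquad \partial_\theta\Theta(t;\theta,\varphi)=\exp\int_0^t\partial_\theta f\big(\Theta(s;\theta,\varphi),\varphi+s\omega_a\big)\,ds. \tag{2}$$
The second formula holds because $\partial_\theta\Theta$ solves $\dot z=\partial_\theta f\cdot z$, $z(0)=1$. If we add $\sum_jc_jw_j(\theta,\varphi)$ to the first equation of (1), then $z=\partial_{c_j}\Theta$ at $c=0$ solves $\dot z=\partial_\theta f\cdot z+w_j$, $z(0)=0$. By variation of constants,
$$\partial_{c_j}\Theta(T;\theta,\varphi)=\int_0^T\exp\Big(\int_t^T\partial_\theta f\,ds\Big)\,w_j\,dt , \tag{3}$$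
with all functions evaluated along the trajectory. The choice $w_j\equiv1$ gives $\partial_{\tilde\rho}\Theta(T;\theta,\varphi)>0$ for $T>0$.

Now let $a=p/q$ be a reduced fraction, $q\ge1$. For $x\in\mathbb T$ the base orbit of $(0,x)$ is $t\mapsto(t,x+tp/q)$. It is closed with minimal period $q$: if it is at the same point at times $t,t'$, then $t-t'\in\mathbb Z$ and $(t-t')p/q\in\mathbb Z$, so $t-t'\in q\mathbb Z$ since $p,q$ are coprime. The base torus is thus filled by a one-parameter family of closed orbits, and over each of them there is a return map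
$$G^f_{\tilde\rho,x}(\theta)=\Theta(q;\theta,(0,x)),\qquad (G^f_{\tilde\rho,x})^k=\Theta(kq;\cdot,(0,x))\quad(k\in\mathbb Z). \tag{4}$$
Each $G^f_{\tilde\rho,x}$ lifts a circle diffeomorphism, so it has a translation number. Put
$$R^f(\tilde\rho,x)=\mathrm{tr}(G^f_{\tilde\rho,x}),\qquad \mathrm{tr}(G)=\lim_{n\to\infty}G^n(\theta)/n .$$

**What the family is for.** Suppose that for a given $\tilde\rho$ there is some $x$ with

* **(A)** $R^f(\tilde\rho,x)=m/L$ is rational, and
* **(B)** $(G^f_{\tilde\rho,x})^L\neq\mathrm{id}+m$.

Then $G^L$ has periodic points without being a rotation. Points are pushed from one fixed point of $G^L-m$ to the next, and the derivatives of the iterates of $G$ are unbounded. By (4), the fibre derivatives $\partial_\theta\Theta$ are unbounded as well. We shall arrange this for every $\tilde\rho$ at once (with $x$ depending on $\tilde\rho$), for a dense set of $f$. A large fibre derivative is seen in finite time, so it survives when $p/q$ is replaced by an irrational $\alpha$ extremely close to $p/q$. In this way the family $(G_{\tilde\rho,x})$ yields irrational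 frequencies $(1,\alpha)$ over which no change of coordinates removes $\theta$ from the vector field. The next section states the question that this answers.

## 2. Rotations reducibility and super-Liouvillean frequencies

For $\omega\in\mathbb R^d$ rationally independent and $f$ real analytic on $\mathbb T^1\times\mathbb T^d$, the **quasiperiodically forced (qpf) circle flow** $(\omega,f)$ is the flow of $\dot\theta=f(\theta,\varphi)$, $\dot\varphi=\omega$. Its **fibered rotation number** is $\rho(\omega,f)=\lim_{t\to\infty}\tilde\theta(t)/t$, where $\tilde\theta$ is a lift of the $\theta$-coordinate of a solution. Example: for $f=\tilde\rho+c\cos2\pi\varphi_2$ and $\omega=(1,\alpha)$, $\alpha$ irrational, we have $\tilde\theta(t)=\tilde\theta(0)+\tilde\rho t+O(1)$, so $\rho=\tilde\rho$.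

**Definition (linearizable).** The flow is $C^r$ linearizable ($r=\infty,\omega$; below we also use $r=1$) if some $C^r$ diffeomorphism $H$ of $\mathbb T^1\times\mathbb T^d$ conjugates it to a constant flow $(\omega,\hat\rho)$, $\hat\rho\in\mathbb R$.

**Definition (rotations reducible).** A $C^r$ fibered conjugacy is a $C^r$ diffeomorphism $(\theta,\varphi)\mapsto(h(\theta,\varphi),\varphi)$ in which each $h(\cdot,\varphi)$ is an orientation-preserving circle diffeomorphism. The flow is $C^r$ rotations reducible if a $C^r$ fibered conjugacy takes it to $(\omega,g(\varphi))$ with $g$ of class $C^r$ on $\mathbb T^d$, that is, to a vector field that does not depend on $\theta$. Example: any $f$ that depends on $\varphi$ only is already in this form.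

Write $\|f\|_{s,r}$ for the sup norm of the holomorphic extension of $f$ to $\{|\operatorname{Im}\theta|<s,\ |\operatorname{Im}\varphi|<r\}$.

Now let $d=2$ and $\omega=(1,\alpha)$ with $\alpha$ irrational (equivalently, $\omega$ rationally independent). Let $p_n/q_n$ be the best convergents of $\alpha$ and
$$\widetilde U(\alpha)=\sup_{n>0}\frac{\ln\ln q_{n+1}}{\ln q_n}.$$
$\alpha$ is **not super-Liouvillean** if $\widetilde U(\alpha)<\infty$. Two examples, with continued fractions $[0;a_1,a_2,\dots]$:

* For $\sqrt2-1=[0;2,2,2,\dots]$ we have $q_1=2$ and $q_{n+1}\le3q_n$, so $\ln\ln q_{n+1}/\ln q_n\le\ln\ln(3q_n)/\ln q_n$ is bounded and $\widetilde U<\infty$.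
* Put $a_1=2$ and $a_{n+1}=\lceil\exp(q_n^{\,n})\rceil$. Then $q_{n+1}\ge\exp(q_n^{\,n})$, so $\ln\ln q_{n+1}\ge n\ln q_n$ and $\widetilde U=\infty$: this $\alpha$ is super-Liouvillean.

For $\gamma>0$, $\tau>2$ we write $\rho_f\in DC_\omega(\gamma,\tau)$ if
$$|\langle k,\omega\rangle+l\rho_f|\ge\frac{\gamma}{(|k|+|l|)^\tau}\quad\text{for all }(k,l)\in\mathbb Z^2\times\mathbb Z,\ l\ne0. \tag{5}$$
Example: no rational number is in $DC_\omega(\gamma,\tau)$, since $\rho=-k_1/l$ makes the left side zero for $k=(k_1,0)$.

**Theorem (Krikorian, Wang, You, Zhou,** "Linearization of quasiperiodically forced circle flow beyond Brjuno condition", arXiv:1609.07284 (2016)**).** Let $\tilde\rho\in\mathbb R$, $\gamma,s,r>0$, $\tau>2$, let $\alpha$ be irrational with $\widetilde U(\alpha)<\infty$, and assume $\rho(\omega,\tilde\rho+f)=\rho_f\in DC_\omega(\gamma,\tau)$. There is $\varepsilon=\varepsilon(\tau,\gamma,s,r,\widetilde U)>0$ such that $\|f\|_{s,r}\le\varepsilon$ implies: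

* (a) $(\omega,\tilde\rho+f)$ is $C^\infty$ rotations reducible;
* (b) $(\omega,\tilde\rho+f)$ is a $C^\infty$ limit of $C^\omega$ linearizable qpf circle flows.

The $\varepsilon$ depends on $\alpha$ only through $\widetilde U(\alpha)$, and not on $\tilde\rho$ or $f$. The source leaves open whether these results hold for all rationally independent $\omega$. We ask for $d=2$, $\omega=(1,\alpha)$, and in a weakened form in which $\varepsilon$ may depend on $\alpha$ itself:

**Property (P).** For every irrational $\alpha$, every $\gamma>0$, $\tau>2$ and $s,r>0$ there is $\varepsilon>0$ such that for all $\tilde\rho\in\mathbb R$ and all real analytic $f$ with $\|f\|_{s,r}\le\varepsilon$ and $\rho(\omega,\tilde\rho+f)\in DC_\omega(\gamma,\tau)$, conclusions (a) and (b) hold.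

The answer is that (P) is false. To state it precisely, put
$$J(a,\tilde\rho,f)=\sup_{t\in\mathbb R,\,\theta,\,\varphi}\partial_\theta\Theta(t;\theta,\varphi)\in[1,\infty]$$
for the flow (1), and let $X$ be the space of functions $f:\mathbb T^3\to\mathbb R$ that extend to entire functions on $\mathbb C^3$, with the norms $\|f\|_{n,n}$, $n\ge1$ (sup over $|\operatorname{Im}\theta|<n$, $|\operatorname{Im}\varphi_i|<n$). A set is *residual* if it contains a countable intersection of dense open sets.

**Theorem 1.** There is a residual set of irrational $\alpha$ such that for all $\tau>2$, $0<\gamma<1/(16\,\zeta(\tau-1))$ and $s,r,\varepsilon>0$ there are $f\in X$ with $\|f\|_{s,r}\le\varepsilon$ and $\tilde\rho\in\mathbb R$ with $\rho(\omega,\tilde\rho+f)\in DC_\omega(\gamma,\tau)$, while $(\omega,\tilde\rho+f)$ is not even $C^1$ rotations reducible. So (a) fails, and (P) does not hold.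

**Theorem 2.** There is a nondecreasing $F:\mathbb N\to[1,\infty)$ with the following property. Let $\mathcal L_F$ be the set of irrational $\alpha$ with $|\alpha-p/q|<1/F(q)$ for infinitely many reduced $p/q$. It is a dense $G_\delta$ in $\mathbb R$ and contains every irrational $\alpha$ with $q_{n+1}\ge F(q_n)$ for infinitely many $n$. For every $\alpha\in\mathcal L_F$,
$$\mathcal R_\alpha=\{f\in X:\ J(\alpha,\tilde\rho,f)=\infty\ \text{ for all }\tilde\rho\in\mathbb R\}$$
is a dense $G_\delta$ in $X$. Consequently, for $\alpha\in\mathcal L_F$ and $f\in\mathcal R_\alpha$: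

1. for no $\tilde\rho$ is $(\omega,\tilde\rho+f)$ $C^1$ rotations reducible or $C^1$ linearizable;
2. for every $\rho_*\in\mathbb R$, whatever its arithmetic, there is $\tilde\rho$ with $\rho(\omega,\tilde\rho+f)=\rho_*$.

Moreover $\{f\in\mathcal R_\alpha:\|f\|_{s,r}\le\varepsilon\}\ne\emptyset$ for all $s,r,\varepsilon>0$. Hence for $\alpha\in\mathcal L_F$ the property in (P) fails for every $(\gamma,\tau,s,r)$ with $DC_\omega(\gamma,\tau)\neq\emptyset$ (it is vacuous otherwise).

**Limits of these statements.** What fails is (a), in any regularity from $C^1$ up, and hence the conjunction "(a) and (b)". Whether (b) alone can fail is not decided here. The function $F$ is not explicit, and irrational $\alpha$ with $\widetilde U(\alpha)=\infty$ outside $\mathcal L_F$ remain undecided. Every $\alpha\in\mathcal L_F$ is super-Liouvillean: since $DC_\omega(\gamma,\tau)\ne\emptyset$ for small $\gamma$ (Section 10), the theorem of Krikorian, Wang, You and Zhou would contradict Theorem 2 if $\widetilde U(\alpha)$ were finite.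

**Facts about $X$.**

* $X$ is a Fréchet space. The norms are finite by periodicity, and a sequence that is Cauchy in all of them converges locally uniformly to an entire, periodic function that is real on real points. A complete metric is $\mathrm{dist}(f,g)=\sum_n2^{-n}\min(1,\|f-g\|_{n,n})$. Baire's theorem therefore applies in $X$.
* Shifting the contour of integration gives $|\hat f(k)|\le\|f\|_{n,n}e^{-2\pi n|k|_1}$ for all $n$. Fourier series thus converge uniformly on every strip, real trigonometric polynomials are dense, and, taking rational coefficients, $X$ is separable.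
* Each $\|\cdot\|_{s,r}$ is bounded by $\|\cdot\|_{n,n}$ for $n\ge\max(s,r)$, so it is continuous on $X$. By Cauchy's estimates the inclusion $X\to C^1(\mathbb T^3)$ is continuous.

**Continuous dependence.** *For fixed $t$, the functions $\Theta(t;\cdot,\varphi)-\mathrm{id}$ and $\partial_\theta\Theta(t;\cdot,\varphi)$ depend continuously, in the sup norm over $\theta$, on $(a,\tilde\rho,\varphi,f)\in\mathbb R\times\mathbb R\times\mathbb T^2\times C^1(\mathbb T^3)$.* Let $(a_n,\tilde\rho_n,\varphi_n,f_n)\to(a,\tilde\rho,\varphi,f)$, say with $t>0$, and let $K$ be a Lipschitz constant of $f$. Then $y(s)=|\Theta_n(s;\theta,\varphi_n)-\Theta(s;\theta,\varphi)|$ satisfies $y(s)\le\int_0^s(\delta_n+Ky)$ on $[0,t]$ with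
$$\delta_n=|\tilde\rho_n-\tilde\rho|+\|f_n-f\|_{C^0}+K\big(|\varphi_n-\varphi|+t|a_n-a|\big)\to0 .$$
By Gronwall $y\le\delta_nte^{Kt}$, uniformly in $\theta$. In the exponent of (2), $\partial_\theta f_n\to\partial_\theta f$ uniformly and $\partial_\theta f$ is uniformly continuous, so the exponents converge uniformly in $\theta$ too. The case $t<0$ is the same.

## 3. Frequency $(1,0)$ by hand

Take $p/q=0/1$. Then $\varphi_2=x$ is a parameter and $G_{\tilde\rho,x}$ is the time-one map over $x$.

**Example 1: $f=b\sin2\pi\theta$, $b>0$.** Put $F(\theta)=\tilde\rho+b\sin2\pi\theta$. Then $\partial_\theta\Theta=F(\Theta(t))/F(\theta)$ wherever $F(\theta)\neq0$, because both sides solve $\dot z=F'(\Theta)z$, $z(0)=1$.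

If $|\tilde\rho|\le b$, then $F$ has zeros but is not identically zero. Between two consecutive zeros, orbits run monotonically from one zero to the other. Start at $\theta$ closer and closer to the zero that orbits leave, and wait until the midpoint $\mu$ of the interval is reached: $\partial_\theta\Theta=F(\mu)/F(\theta)\to\infty$. So $J=\infty$. Here (A) and (B) hold with $m/L=0/1$.

If $|\tilde\rho|>b$, then $J\le(|\tilde\rho|+b)/(|\tilde\rho|-b)<\infty$. The time for one turn is $\int_0^1d\theta/|F|=1/\sqrt{\tilde\rho^2-b^2}$, so $R=\pm\sqrt{\tilde\rho^2-b^2}$ for all $x$. If this is irrational, no $G^L$ is a translation $\mathrm{id}+m$ with $m$ an integer, but (A) fails, and $J<\infty$.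

**Example 2: $f=b\sin2\pi\theta+c\cos2\pi\varphi_2$, $b,c>0$, $\tilde\rho>b+c$.** Now $R(\tilde\rho,x)=\sqrt{(\tilde\rho+c\cos2\pi x)^2-b^2}$ is not constant in $x$, so it takes rational values $m/L$ and (A) holds. But the time for one turn is $L/m$ from every starting point, so in time $L$ every point makes exactly $m$ turns: $G^L=\mathrm{id}+m$ and (B) fails. As in Example 1, $J\le(\tilde\rho+c+b)/(\tilde\rho-c-b)<\infty$.

So (A) and (B) are both needed. The trick in Example 2 that makes $R$ vary with $x$, namely a forcing that is constant along each closed orbit, will give (A) in general (Section 7). Property (B) has to be forced by a separate perturbation (Section 8).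

## 4. Bounded fibre derivatives, and why all $\tilde\rho$ are treated at once

**Purpose of Lemma 1.** It turns "not reducible" into one number.

**Lemma 1.** If the flow given by $(a,\tilde\rho,f)$ is $C^1$ rotations reducible or $C^1$ linearizable, then $J(a,\tilde\rho,f)<\infty$.

*Proof.* If a fibered conjugacy $h$ takes the flow to $(\omega_a,g(\varphi))$, then
$$h(\Theta(t;\theta,\varphi),\varphi+t\omega_a)=h(\theta,\varphi)+\int_0^tg(\varphi+s\omega_a)\,ds\pmod 1.$$
The integral does not depend on $\theta$. Differentiating in $\theta$, $\partial_\theta h(\Theta,\varphi+t\omega_a)\,\partial_\theta\Theta=\partial_\theta h(\theta,\varphi)$, so $\partial_\theta\Theta\le\max\partial_\theta h/\min\partial_\theta h<\infty$; here $\partial_\theta h>0$ on a compact space, since the conjugacy is a $C^1$ diffeomorphism.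

If a $C^1$ diffeomorphism $H$ conjugates the flow $\Phi^t$ to a translation flow, whose derivative is the identity, then $D\Phi^t(z)=DH(\Phi^tz)^{-1}DH(z)$. This is bounded uniformly in $t$ and $z$, and $\partial_\theta\Theta$ is one of its entries. $\square$

**The direct attempt.** We want $f$ small, $\rho_*\in DC_\omega(\gamma,\tau)$, and $J(\alpha,\tilde\rho,f)=\infty$ for the $\tilde\rho$ with $\rho(\omega,\tilde\rho+f)=\rho_*$. It is natural to fix $\rho_*$, make the flow bad at a rational frequency $p/q$ near $\alpha$ with rotation number $\rho_*$, and pass from $p/q$ to $\alpha$ keeping $\rho_*$. This breaks down at $p/q$: there is no single rotation number there, only a function $x\mapsto R^f(\tilde\rho,x)/q$. For $f=c\cos2\pi\varphi_2$ and $a=0$ it is $\tilde\rho+c\cos2\pi x$, which fills an interval of length $2|c|$, while at every irrational $a$ the rotation number is exactly $\tilde\rho$. So "the $\tilde\rho$ with rotation number $\rho_*$" has no meaning at $p/q$, and nothing tells us that a $\tilde\rho$ which is bad over some closed orbit at $p/q$ is the $\tilde\rho$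 that gives $\rho_*$ at $\alpha$. Nor can we keep a condition of the form $\rho\in DC_\omega(\gamma,\tau)$ under small perturbations: this set contains no rational number, so it has empty interior.

**The way around.** Leave the rotation number out of the construction and ask for badness at every $\tilde\rho$. The target $\rho_*$ comes back at the end, because $\tilde\rho\mapsto\rho(\omega,\tilde\rho+f)$ is onto $\mathbb R$ (Lemma 3). For a Baire argument we need open conditions, so we cut $\tilde\rho$ to a compact interval and $\infty$ to a finite bound. For $N\in\mathbb N$ let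
$$\mathcal O_N=\{(a,f)\in\mathbb R\times X:\ J(a,\tilde\rho,f)>N\ \text{ for all }\tilde\rho\in[-N,N]\}.$$
Clearly $\mathcal O_{N'}\subset\mathcal O_N$ for $N'\ge N$. Also $(a,f)\in\bigcap_N\mathcal O_N$ if and only if $J(a,\tilde\rho,f)=\infty$ for all $\tilde\rho$: given $\tilde\rho$, use all $N\ge|\tilde\rho|$.

**Lemma 2.** $\mathcal O_N$ is open.

*Proof.* For fixed $(t,\theta,\varphi)$ the number $\partial_\theta\Theta(t;\theta,\varphi)$ depends continuously on $(a,\tilde\rho,f)$, by continuous dependence and the continuity of $X\to C^1$. Let $(a_0,f_0)\in\mathcal O_N$. Each $\tilde\rho_0\in[-N,N]$ has a witness $(t,\theta,\varphi)$ with $\partial_\theta\Theta>N$. The same witness works for all $(a,\tilde\rho,f)$ in a product neighborhood $W\times I\times V$ of $(a_0,\tilde\rho_0,f_0)$. Finitely many of the intervals $I$ cover $[-N,N]$. The intersections of the corresponding finitely many $W$'s and $V$'s give a neighborhood of $(a_0,f_0)$ inside $\mathcal O_N$. $\square$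

## 5. The rotation number reaches every real value

**Purpose of Lemma 3.** It brings back any prescribed $\rho_*$, and it is the only place where irrationality of $\alpha$ enters.

**Lemma 3.** Let $\omega=(1,\alpha)$, $\alpha$ irrational, $f\in X$. Then $(\Theta(T;\theta,\varphi)-\theta)/T$ converges as $T\to\infty$, uniformly in $(\theta,\varphi)$, to a constant, which is $\rho(\omega,\tilde\rho+f)$. The function $\tilde\rho\mapsto\rho(\omega,\tilde\rho+f)$ is continuous and takes every real value.

*Proof.*

**Step 1: almost additivity.** This step makes the displacement a function of $\varphi$ alone, up to bounded errors. Let $a_T(\varphi)$ and $b_T(\varphi)$ be the maximum and minimum over $\theta$ of $\Theta(T;\theta,\varphi)-\theta$. They are continuous in $\varphi$ and bounded in modulus by $CT$, $C=|\tilde\rho|+\|f\|_{C^0}$. If $\theta\le\theta'<\theta+1$, then $\Theta(T;\theta',\varphi)-\theta'\ge\Theta(T;\theta,\varphi)-\theta-1$ by monotonicity, and the displacement is 1-periodic in $\theta$. So $a_T-1\le b_T\le a_T$. By (2),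
$$a_{T+S}(\varphi)\le a_T(\varphi)+a_S(\varphi+T\omega),$$
$$a_{T+S}(\varphi)\ge b_{T+S}(\varphi)\ge b_T(\varphi)+b_S(\varphi+T\omega)\ge a_T(\varphi)+a_S(\varphi+T\omega)-2 .$$
So cutting a time interval in two costs an error of at most $2$.

**Step 2: comparison with an integral.** Fix $S>0$, $T\ge2S$, $u\in[0,S)$. Cut $[0,T]$ into $[0,u]$, then $n=n(u)=\lfloor(T-u)/S\rfloor$ blocks of length $S$, then a remainder of length $<S$. There are at most $n+1\le T/S+1$ cuts, and the two end pieces contribute at most $CS$ each. Thus
$$\Big|a_T(\varphi)-\sum_{j=0}^{n-1}a_S(\varphi+(u+jS)\omega)\Big|\le\frac{2T}S+2+2CS .$$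
The condition $j<n(u)$ means $j+1\le(T-u)/S$, that is, $u+jS\le T-S$. So as $u$ runs over $[0,S)$ and $0\le j<n(u)$, the number $s=u+jS$ runs once over $[0,T-S]$. Averaging over $u\in[0,S)$ gives
$$\Big|a_T(\varphi)-\frac1S\int_0^{T-S}a_S(\varphi+s\omega)\,ds\Big|\le\frac{2T}S+2+2CS .$$

**Step 3: convergence.** Since $\omega$ is rationally independent, the linear flow in direction $\omega$ is uniquely ergodic, so time averages of the continuous function $a_S$ converge uniformly to $I_S=\int_{\mathbb T^2}a_S\,d\varphi$. Dividing by $T$,
$$\limsup_{T\to\infty}\sup_\varphi|a_T(\varphi)/T-I_S/S|\le 2/S .$$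
As $S$ is arbitrary, any two values $a_T(\varphi)/T$, $a_{T'}(\varphi')/T'$ with $T,T'$ large are as close as we like. So $a_T/T$ converges uniformly to a constant. The displacement lies between $b_T\ge a_T-1$ and $a_T$, so $(\Theta(T;\theta,\varphi)-\theta)/T$ converges to the same constant, which is $\rho(\omega,\tilde\rho+f)$ by definition.

**Step 4: continuity and range.** Let $M(T)=\max_\varphi a_T$, $m(T)=\min_\varphi b_T$. Then $M$ is subadditive, $m$ is superadditive, and $M(T)/T,m(T)/T\to\rho$. By Fekete's lemma along the integers, $\rho=\inf_{n\ge1}M(n)/n=\sup_{n\ge1}m(n)/n$. For fixed $n$, $M(n)$ and $m(n)$ are continuous in $\tilde\rho$. An infimum of continuous functions is upper semicontinuous and a supremum is lower semicontinuous, so $\rho$ is continuous in $\tilde\rho$. Finally $|\rho-\tilde\rho|\le\|f\|_{C^0}$, so $\rho\to\pm\infty$ with $\tilde\rho$, and every real value is taken. $\square$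

## 6. Two facts on translation numbers

Let $G$ be a lift of an orientation-preserving circle homeomorphism. As in Step 1 above, displacements $G^n(y)-y$ for different $y$ differ by at most $1$. So $|G^{nk}(0)-kG^n(0)|\le k$, and on dividing by $nk$ and letting $k\to\infty$, $|\mathrm{tr}(G)-G^n(0)/n|\le1/n$. Hence $\mathrm{tr}$ is a uniform limit of $C^0$-continuous functions and is continuous in $G$. It is monotone in $G$, and $\mathrm{tr}(G^n+k)=n\,\mathrm{tr}(G)+k$ for $k\in\mathbb Z$. If $G^n(\theta)\ge\theta+m$ for one $\theta$, then $G^{nk}(\theta)\ge\theta+km$ for all $k\ge1$, so $\mathrm{tr}(G)\ge m/n$.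

**Purpose of Lemma 4.** Part (i) makes $\tilde\rho\mapsto R^f(\tilde\rho,x)$ injective at irrational values. Part (ii) turns (A) and (B) into unbounded derivatives.

**Lemma 4.** (i) Let $G_1<G_2$ pointwise be lifts of orientation-preserving circle homeomorphisms with $\kappa=\mathrm{tr}(G_1)$ irrational. Then $\mathrm{tr}(G_2)>\kappa$.

(ii) Let $G$ be a lift of a $C^1$ orientation-preserving circle diffeomorphism with translation number $m/L$, $L\ge1$, and $G^L\ne\mathrm{id}+m$. Then $\sup_{k\in\mathbb Z}\max(G^{kL})'=\infty$.

*Proof of (i).* Let $\delta=\min(G_2-G_1)>0$ (a periodic continuous function). As $\kappa$ is irrational, there are $n\ge1$, $m\in\mathbb Z$ with $-\delta<n\kappa-m<0$. Some $\theta$ satisfies $G_1^n(\theta)-\theta\ge n\kappa$; otherwise, by compactness, $G_1^n-\mathrm{id}\le n\kappa-\eta$ with $\eta>0$, which gives $\mathrm{tr}(G_1^n)<n\kappa$, a contradiction. For this $\theta$,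
$$G_2^n(\theta)\ge G_1\big(G_2^{n-1}(\theta)\big)+\delta\ge G_1^n(\theta)+\delta\ge\theta+n\kappa+\delta>\theta+m ,$$
so $\mathrm{tr}(G_2)\ge m/n>\kappa$.

*Proof of (ii).* Let $g=G^L-m$, so $\mathrm{tr}(g)=0$ and $g\neq\mathrm{id}$. It has a fixed point; otherwise $g-\mathrm{id}$ has one sign and is bounded away from $0$, so $\mathrm{tr}(g)\neq0$. The set $\mathrm{Fix}(g)$ is closed, nonempty, 1-periodic and not all of $\mathbb R$, so its complement has a bounded component $(b_1,b_2)$ with fixed endpoints. On it $g-\mathrm{id}$ has one sign; replacing $g$ by $g^{-1}$ if needed (allowed, since $k$ ranges over $\mathbb Z$), we may take it positive. For $z\in(b_1,b_2)$ the sequence $g^k(z)$ increases to a fixed point in $(z,b_2]$, that is, to $b_2$. By the mean value theorem on $[b_1,z]$,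
$$\max(g^k)'\ge\frac{g^k(z)-b_1}{z-b_1}\longrightarrow\frac{b_2-b_1}{z-b_1}\qquad(k\to\infty).$$
Let $z\downarrow b_1$, and note $(g^k)'=(G^{kL})'$. $\square$

For the return maps of Section 1 we record the following. $R^f$ is continuous in $(\tilde\rho,x)$. By (3) with $w\equiv1$, $G^f_{\tilde\rho,x}$ is strictly increasing in $\tilde\rho$, so $R^f$ is nondecreasing in $\tilde\rho$. In time $q$ the displacement differs from $q\tilde\rho$ by at most $q\|f\|_{C^0}$, so $|R^f(\tilde\rho,x)-q\tilde\rho|\le q\|f\|_{C^0}$.

## 7. Property (A): a forcing constant on closed orbits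

**Purpose of Lemma 5.** We want, for every $\tilde\rho$, a closed orbit with rational $R$. If there is none, then $R(\tilde\rho,\cdot)$ is continuous with irrational values on a connected set, hence a constant irrational $\kappa$. We perturb so that no irrational level set of $R$ is a horizontal line $\tilde\rho=\mathrm{const}$. There is a continuum of levels $\kappa$ to rule out, one real parameter's worth. So we use two parameters $c_1,c_2$, and the bad ones will form a curve.

**Lemma 5.** Let $u=q\varphi_2-p\varphi_1$ (mod 1) and $v_c=c_1\cos2\pi u+c_2\sin2\pi u$. For every $f\in X$ and Lebesgue-a.e. $c\in\mathbb R^2$: for every $\tilde\rho\in\mathbb R$ there is $x\in\mathbb T$ with $R^{f+v_c}(\tilde\rho,x)\in\mathbb Q$.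

*Proof.*

**Step 1: the perturbation shifts $\tilde\rho$ orbit by orbit.** Along the orbit of $(0,x)$ we have $u=q(x+tp/q)-pt=qx$, a constant. Writing $v_c(u)$ for $v_c$ as a function of $u$,
$$G^{f+v_c}_{\tilde\rho,x}=G^f_{\tilde\rho+v_c(qx),\,x}. \tag{6}$$

**Step 2: irrational levels of $R^f$ are graphs.** For irrational $\kappa$ and every $x$ there is exactly one $\sigma_\kappa(x)$ with $R^f(\sigma_\kappa(x),x)=\kappa$: existence because $R^f$ is continuous and tends to $\pm\infty$ with $\tilde\rho$, uniqueness by Lemma 4(i). If $\kappa<\kappa'$ are irrational, then $\sigma_\kappa(x)<\sigma_{\kappa'}(x)$, since $R^f$ is nondecreasing in $\tilde\rho$.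

**Step 3: what failure means.** Suppose the conclusion fails for $c$ and some $\tilde\rho$. Then $R^{f+v_c}(\tilde\rho,\cdot)$ is a constant irrational $\kappa$. By (6), $\tilde\rho+v_c(qx)=\sigma_\kappa(x)$ for all $x$. At $x_j=j/(4q)$, $j=0,1,2$, $v_c(qx_j)$ equals $c_1,c_2,-c_1$. Subtracting removes $\tilde\rho$:
$$(c_2-c_1,\,-2c_1)=\big(\sigma_\kappa(x_1)-\sigma_\kappa(x_0),\ \sigma_\kappa(x_2)-\sigma_\kappa(x_0)\big). \tag{7}$$

**Step 4: (7) holds for some $\kappa$ only for a null set of $c$.** Let $C=\{(\sigma_\kappa(x_0),\sigma_\kappa(x_1),\sigma_\kappa(x_2)):\kappa\notin\mathbb Q\}\subset\mathbb R^3$. All three coordinates increase strictly with $\kappa$, so the $\ell^1$ distance of two points of $C$ is the difference of their coordinate sums. So $C$ is the image of a subset of $\mathbb R$ (the set of coordinate sums) under a 1-Lipschitz map. The image of $C$ under $(y_0,y_1,y_2)\mapsto(y_1-y_0,y_2-y_0)$ is then also a Lipschitz image of a subset of $\mathbb R$. Such a set is Lebesgue-null in $\mathbb R^2$: for each $n$, a piece parametrized by a subset of an interval of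 length $\ell$ is covered by $n$ squares of side $O(\ell/n)$, of total area $O(\ell^2/n)$. The linear map $(c_1,c_2)\mapsto(c_2-c_1,-2c_1)$ has determinant $2$, so the $c$ for which (7) holds for some irrational $\kappa$ form a null set. This set does not depend on $\tilde\rho$. $\square$

## 8. Property (B): three points against two parameters

**Purpose of Lemma 6.** We want that no iterate of any return map is an integer translation. For one point, $G^L(\theta_1)=\theta_1+m$ cannot be avoided: for fixed $x$ the left side minus the right side is continuous in $\tilde\rho$ and goes from $-\infty$ to $+\infty$. But $G^L=\mathrm{id}+m$ requires such an equation at every point, and there are only two parameters $(\tilde\rho,x)$. Three equations in two unknowns should have no solution for a typical $f$. The proof makes this count precise. It needs perturbations that move the three points independently.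

**Lemma 6.** For $L,N\in\mathbb N$ the set
$$\mathcal N_{L,N}=\{f\in X:\ (G^f_{\tilde\rho,x})^L\neq\mathrm{id}+m\ \text{ for all }\tilde\rho\in[-N,N],\ x\in\mathbb T,\ m\in\mathbb Z\}$$
is open and dense in $X$.

*Proof.*

**Step 1: openness.** Let $D(\tilde\rho,x,f)=\min_{m\in\mathbb Z}\|(G^f_{\tilde\rho,x})^L-\mathrm{id}-m\|_{C^0}$. This is the distance of $(G^f_{\tilde\rho,x})^L-\mathrm{id}=\Theta(qL;\cdot,(0,x))-\mathrm{id}$ to the set of integer constants, so it is continuous in $(\tilde\rho,x,f)$ by continuous dependence. Moreover $f\in\mathcal N_{L,N}$ if and only if $D(\cdot,\cdot,f)>0$ on the compact set $[-N,N]\times\mathbb T$, and this persists for nearby $f$.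

For density, let $f_0\in X$ and let $Z\subset[-N,N]\times\mathbb T$ be the compact zero set of $D(\cdot,\cdot,f_0)$. If $Z=\emptyset$, then $f_0\in\mathcal N_{L,N}$ already. Let $Z\neq\emptyset$.

**Step 2: three trajectories that can be moved independently.** Fix $z=(\tilde\rho_0,x_0)\in Z$ and put $G=G^{f_0}_{\tilde\rho_0,x_0}$, with $G^L=\mathrm{id}+m$. Every $G$-orbit on $\mathbb T$ has at most $L$ points, so there are $\theta_1,\theta_2,\theta_3$ with pairwise disjoint $G$-orbits in $\mathbb T$. Let $\gamma_i(t)$, $t\in[0,qL]$, be the trajectory in $\mathbb T^3$ of $(\theta_i,0,x_0)$. These compact curves are pairwise disjoint. Indeed, if $\gamma_i(t)=\gamma_j(t')$, the base components give $t'-t\in q\mathbb Z$; flowing back by time $t$ gives $\theta_i=G^{(t'-t)/q}(\theta_j)$ on $\mathbb T$, so $\theta_i$ is in the $G$-orbit of $\theta_j$ and $i=j$. By Tietze's theorem there are continuous real functions on $\mathbb T^3$ equal to $\delta_{ij}$ on $\gamma_i$ ($j=1,2,3$). By Stone–Weierstrass there are real trigonometric polynomials $w_1,w_2,w_3$ with $|w_j-\delta_{ij}|<\frac1{10}$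 on $\gamma_i$.

For the perturbation $f_0+\sum_jc_jw_j$ put
$$\Psi_i(\tilde\rho,x,c)=\Theta(qL;\theta_i,(0,x))-\theta_i-m ,$$
a $C^1$ function of $(\tilde\rho,x,c)$ with $\Psi(z,0)=0$. By (3),
$$\partial_{c_j}\Psi_i(z,0)=\int_0^{qL}E_i(t)\,w_j(\gamma_i(t))\,dt,\qquad E_i(t)=\exp\int_t^{qL}\partial_\theta f_0(\gamma_i(s))\,ds>0 .$$
With $A_i=\int_0^{qL}E_i>0$ this matrix is $\big(A_i(\delta_{ij}+e_{ij})\big)$ with $|e_{ij}|<\frac1{10}$. In row $i$ the diagonal entry exceeds $\frac9{10}A_i$ and the other two have absolute sum less than $\frac2{10}A_i$, so the matrix is strictly diagonally dominant, hence invertible.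

**Step 3: finitely many perturbations for all of $Z$.** By continuity each $z\in Z$ has an open neighborhood $B_z\subset\mathbb R\times\mathbb T$ with compact closure such that, with the data $\theta_i,w_j,m$ of $z$,
$$\det\big(\partial_{c_j}\Psi_i(\zeta,0)\big)\neq0,\qquad|\Psi_i(\zeta,0)|<\tfrac12\qquad\text{for all }\zeta\in\overline{B_z}.$$
Extract a finite cover $B_1,\dots,B_K$ of $Z$, with data $w^{(k)}_j,\theta^{(k)}_i,m^{(k)}$. For $c\in\mathbb R^{3K}$ let $f_c=f_0+\sum_{k,j}c^{(k)}_jw^{(k)}_j$, and define $\Psi^{(k)}(\zeta,c)\in\mathbb R^3$ as above with $\theta_i^{(k)},m^{(k)}$ and $f_c$. At $c=0$, the values $\Psi^{(k)}(\zeta,0)$ and the derivatives in the block $c^{(k)}$ are those just considered; the other blocks do not enter. By continuity and compactness of the $\overline{B_k}$ there is $r_0>0$ such that, for all $k$,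
$$\partial_{c^{(k)}}\Psi^{(k)}\ \text{is invertible and}\ |\Psi^{(k)}_i|<\tfrac12\quad\text{on }B_k\times\{|c|<r_0\}. \tag{8}$$

**Step 4: almost every small $c$ works.** First, by the implicit function theorem, near each of its points the set $\{\Psi^{(k)}=0\}\subset B_k\times\{|c|<r_0\}$ is the graph of a $C^1$ function that expresses $c^{(k)}\in\mathbb R^3$ through the remaining $2+3(K-1)=3K-1$ variables. Countably many such graphs cover the set. So its projection $S_k$ to $c$-space is contained in a countable union of $C^1$ images of open subsets of $\mathbb R^{3K-1}$ in $\mathbb R^{3K}$, and is a null set.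

Second, let $(\tilde\rho,x)\in B_k$, $|c|<r_0$ and $(G^{f_c}_{\tilde\rho,x})^L=\mathrm{id}+m'$ for some $m'\in\mathbb Z$. Then each $\Psi^{(k)}_i(\tilde\rho,x,c)=m'-m^{(k)}$ is an integer of absolute value less than $\frac12$ by (8), so $\Psi^{(k)}=0$ and $c\in S_k$.

Third, on the compact set $([-N,N]\times\mathbb T)\setminus\bigcup_kB_k$, which misses $Z$, we have $D(\cdot,\cdot,f_0)>0$, hence $D(\cdot,\cdot,f_c)>0$ for all small $|c|$.

Together: for all small $c$ outside the null set $\bigcup_kS_k$ we have $f_c\in\mathcal N_{L,N}$. Since $f_c\to f_0$ in $X$ as $c\to0$, $\mathcal N_{L,N}$ is dense. $\square$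

**Purpose of Proposition 7.** It puts (A) and (B) together. What makes this possible is that the perturbation for (A) does not destroy (B): by (6) it only relabels $\tilde\rho$, and (B) holds for all $\tilde\rho$.

**Proposition 7.** For every reduced $p/q$, $\mathcal D_{p/q}=\{f\in X:\ J(p/q,\tilde\rho,f)=\infty\ \text{ for all }\tilde\rho\in\mathbb R\}$ is dense in $X$.

*Proof.* By Baire's theorem and Lemma 6, $\bigcap_{L,N}\mathcal N_{L,N}$ is dense. Let $f$ belong to it and let $c$ be as in Lemma 5. By (6), $(G^{f+v_c}_{\tilde\rho,x})^L=(G^f_{\tilde\rho+v_c(qx),x})^L\neq\mathrm{id}+m$ for all $\tilde\rho\in\mathbb R$, $x\in\mathbb T$, $L\ge1$, $m\in\mathbb Z$. By Lemma 5, for each $\tilde\rho$ some $x$ has $R^{f+v_c}(\tilde\rho,x)=m/L\in\mathbb Q$. Lemma 4(ii) and (4) give $J(p/q,\tilde\rho,f+v_c)=\infty$. So $f+v_c\in\mathcal D_{p/q}$. Almost every $c$ is allowed and $v_c\to0$ in $X$ as $c\to0$, so $\mathcal D_{p/q}$ is dense. $\square$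

## 9. From $p/q$ to $\alpha$: the function $F$ and the proof of Theorem 2

**Step 1: choice of $F$.** We quantify how far from $p/q$ the badness survives. Let $\{f_j\}_{j\ge1}$ be dense in $X$. For each $q\ge1$, each $p$ coprime to $q$ with $|p|\le q^2$ and each $j\le q$, choose by Proposition 7 some $f_{j,p/q}\in\mathcal D_{p/q}$ with $\mathrm{dist}(f_{j,p/q},f_j)<1/q$. Then $(p/q,f_{j,p/q})\in\mathcal O_q$, and $\mathcal O_q$ is open by Lemma 2. So there is $\eta_{j,p,q}>0$ with
$$(a,f_{j,p/q})\in\mathcal O_q\quad\text{whenever }|a-p/q|<\eta_{j,p,q}. \tag{9}$$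
For each $q$ only finitely many triples $(j,p,q)$ occur, so there is a nondecreasing $F\ge1$ with $1/F(q)\le\eta_{j,p,q}$ for all of them: let $F(q)$ be the maximum of $1$ and of all $1/\eta_{j,p,q'}$ with $q'\le q$.

**Step 2: the set $\mathcal L_F$.** Consider
$$\bigcap_n\Big[\bigcup_{q\ge n}\bigcup_p\Big(\frac pq-\frac1{F(q)},\,\frac pq+\frac1{F(q)}\Big)\Big]\setminus\mathbb Q\qquad(p/q\text{ reduced}).$$
Each bracket is open and contains all reduced fractions with denominator at least $n$, so it is dense; and $\mathbb R\setminus\mathbb Q$ is a dense $G_\delta$. So the set is a dense $G_\delta$ by Baire. It equals $\mathcal L_F$, because for given $\alpha$ and $q$ only finitely many $p$ satisfy $|\alpha-p/q|<1/F(q)$, so infinitely many solutions $p/q$ means unbounded $q$. If $q_{n+1}\ge F(q_n)$ for infinitely many $n$, then $|\alpha-p_n/q_n|<1/(q_nq_{n+1})\le1/F(q_n)$ for these $n$, and $\alpha\in\mathcal L_F$.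

**Step 3: the set $\mathcal R_\alpha$.** Let $\alpha\in\mathcal L_F$. There are reduced $p/q$ with $q\to\infty$ and $|\alpha-p/q|<1/F(q)\le1$. For $q\ge|\alpha|+1$ we get $|p|\le q(|\alpha|+1)\le q^2$, so $p/q$ is among the fractions treated in Step 1. Fix $N$ and $j$. For all such large $q\ge\max(N,j)$, (9) gives $(\alpha,f_{j,p/q})\in\mathcal O_q\subset\mathcal O_N$, and $\mathrm{dist}(f_{j,p/q},f_j)<1/q$. So the open set $\{f:(\alpha,f)\in\mathcal O_N\}$ has every $f_j$ in its closure, and is dense. By Baire, $\bigcap_N\{f:(\alpha,f)\in\mathcal O_N\}$ is a dense $G_\delta$, and by the remark before Lemma 2 it equals $\mathcal R_\alpha$.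

**Step 4: consequences.** Item 1 is Lemma 1 and item 2 is Lemma 3. The set $\{f\in X:\|f\|_{s,r}<\varepsilon\}$ is open and contains $0$, so it meets the dense set $\mathcal R_\alpha$. Finally let $\rho_*\in DC_\omega(\gamma,\tau)$. Given $s,r,\varepsilon>0$, take $f\in\mathcal R_\alpha$ with $\|f\|_{s,r}\le\varepsilon$, and $\tilde\rho$ from item 2 with $\rho(\omega,\tilde\rho+f)=\rho_*$. All hypotheses in (P) hold, but by item 1 conclusion (a) fails. As $\varepsilon>0$ was arbitrary, no $\varepsilon$ works for $(\alpha,\gamma,\tau,s,r)$. This proves Theorem 2. $\square$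

## 10. Diophantine targets exist over every irrational $\alpha$: proof of Theorem 1

By Theorem 2, and since $\mathcal L_F$ is residual, it suffices to show that $DC_\omega(\gamma,\tau)\neq\emptyset$ for every irrational $\alpha$ if $\tau>2$ and $0<\gamma<1/(16\,\zeta(\tau-1))$; note $\gamma<1$. We bound the measure of the $\rho\in[0,1]$ that violate (5). By the symmetry $(k,l)\mapsto(-k,-l)$ take $l\ge1$. The only property of the norm used is $|k|\ge|k_2|$.

For fixed $(k,l)$ the set of violating $\rho\in[0,1]$ has length at most
$$\frac{2\gamma}{l(|k|+l)^\tau}\le\frac{2\gamma}{l(|k_2|+l)^\tau}.$$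
It is empty unless $k_1+k_2\alpha\in(-l-\gamma,\gamma)$, because $l\rho\in[0,l]$ and the right side of (5) is at most $\gamma$. This interval has length less than $l+2$, so for given $k_2,l$ at most $l+3\le4l$ values of $k_1$ occur. At most $2n$ pairs $(l,k_2)$ with $l\ge1$ satisfy $|k_2|+l=n$. The violating set thus has measure at most
$$\sum_{l\ge1}\sum_{k_2\in\mathbb Z}4l\cdot\frac{2\gamma}{l(|k_2|+l)^\tau}\le8\gamma\sum_{n\ge1}\frac{2n}{n^\tau}=16\gamma\,\zeta(\tau-1)<1 .$$
So $DC_\omega(\gamma,\tau)\cap[0,1]$ has positive measure. This proves Theorem 1: property (P) does not hold. $\square$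

## 11. All dimensions $d\ge2$

The following complement is not needed for the answer. For $\omega\in\mathbb R^d$ and $f\in X_d$, the analogue of $X$ on $\mathbb T^{1+d}$, let $J(\omega,\tilde\rho,f)$ be the supremum of $\partial_\theta\Theta$ for the flow of $\dot\theta=\tilde\rho+f$, $\dot\varphi=\omega$.

**Theorem 3.** Let $d\ge2$. There is a residual set of rationally independent $\omega\in\mathbb R^d$ such that for a residual set of $f\in X_d$ (depending on $\omega$) and every $\tilde\rho\in\mathbb R$ the flow $(\omega,\tilde\rho+f)$ has unbounded fibre derivatives; in particular it is not $C^1$ rotations reducible. For every $\rho_*\in\mathbb R$ some $\tilde\rho$ gives $\rho(\omega,\tilde\rho+f)=\rho_*$, and $\|f\|_{s,r}$ can be taken arbitrarily small.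

*Proof.*

**Step 1: density of bad $f$ for $\omega=(1,P/q)$**, where $P\in\mathbb Z^{d-1}$ and $\gcd(q,P_1,\dots,P_{d-1})=1$. We go through Sections 1 and 6–8. For $x\in\mathbb T^{d-1}$ the orbit of $(0,x)$ is $t\mapsto(t,x+tP/q)$. If it is at the same point at times $t,t'$, then $n=t-t'$ is an integer with $q\mid nP_i$ for all $i$; also $q\mid nq$, so by Bézout $q\mid n$. The minimal period is $q$, and $G^f_{\tilde\rho,x}$, $R^f$ are defined as before for $(\tilde\rho,x)\in\mathbb R\times\mathbb T^{d-1}$, with the same properties.

*Lemma 5* holds with $u=q\varphi_2-P_1\varphi_1$. Along the orbit of $(0,x)$, $u=q(x_1+tP_1/q)-P_1t=qx_1$, so (6) reads $G^{f+v_c}_{\tilde\rho,x}=G^f_{\tilde\rho+v_c(qx_1),x}$. The space $\mathbb T^{d-1}$ is connected, so failure again means that $R^{f+v_c}(\tilde\rho,\cdot)$ is a constant irrational. Evaluating at $x=(j/(4q),0,\dots,0)$, $j=0,1,2$, gives (7), and Step 4 of that proof is unchanged.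

*Lemma 6* holds with $d+1$ points $\theta_i$ with pairwise disjoint $G$-orbits and $d+1$ trigonometric polynomials $w_j$ on $\mathbb T^{1+d}$ with errors $<\frac1{10(d+1)}$. The curves $\gamma_i$ are disjoint for the same reason. In row $i$ the diagonal entry exceeds $\frac9{10}A_i$ and the other $d$ entries have absolute sum less than $\frac1{10}A_i$, so the matrix is invertible. There are now $d$ parameters $(\tilde\rho,x)$. In Step 4, $c\in\mathbb R^{(d+1)K}$ and the zero sets are locally graphs over $d+(d+1)(K-1)=(d+1)K-1$ variables, so their projections to $c$-space are null. The rest is unchanged.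

The proof of Proposition 7 then applies: $\{f\in X_d:J(\omega,\tilde\rho,f)=\infty\ \text{for all }\tilde\rho\}$ is dense.

**Step 2: multiples $\lambda\omega$, $\lambda\ne0$.** The flow of $(\lambda\omega,\tilde\rho+f)$ at time $t$ is the flow of $(\omega,(\tilde\rho+f)/\lambda)$ at time $\lambda t$. So $J(\lambda\omega,\tilde\rho,f)=J(\omega,\tilde\rho/\lambda,f/\lambda)$, and since $f\mapsto f/\lambda$ is a homeomorphism of $X_d$, Step 1 holds for $\lambda\omega$ as well. These $\lambda\omega$ are dense in $\mathbb R^d$: a vector $y$ with $y_1\neq0$ is $y_1(1,y'/y_1)$ with $y'=(y_2,\dots,y_d)$, and $y'/y_1$ is approximated by $P/q$.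

**Step 3: Baire in the product.** Let $\mathcal O_N=\{(\omega,f)\in\mathbb R^d\times X_d:J(\omega,\tilde\rho,f)>N\ \text{for all }\tilde\rho\in[-N,N]\}$. It is open, by the proof of Lemma 2, and dense, by Steps 1 and 2. We pass to sections over fixed $\omega$; this is the Kuratowski–Ulam theorem, and for open dense sets its proof is short. Let $\{V_i\}$ be a countable base of nonempty open sets of $X_d$, which is separable and metrizable. The set $\{\omega:\ (\omega,f)\in\mathcal O_N\text{ for some }f\in V_i\}$ is open, as a projection of an open set, and dense, since $\mathcal O_N$ meets $W\times V_i$ for every nonempty open $W\subset\mathbb R^d$. For $\omega$ in the intersection of these sets over all $i$ and $N$, which is residual, every section $\{f:(\omega,f)\in\mathcal O_N\}$ is open and dense. So $\{f:J(\omega,\tilde\rho,f)=\infty\ \text{for all }\tilde\rho\}=\bigcap_N\{f:(\omega,f)\in\mathcal O_N\}$ is residual in $X_d$.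

**Step 4: conclusion.** The rationally independent $\omega$ are the complement of the countably many hyperplanes $\langle k,\omega\rangle=0$, $k\in\mathbb Z^d\setminus\{0\}$, so they are residual; intersect with the set of Step 3. Lemma 1 applies verbatim. So does Lemma 3, since the linear flow on $\mathbb T^d$ in a rationally independent direction is uniquely ergodic, and it gives the statement on $\rho_*$. A residual subset of $X_d$ is dense by Baire, so it meets the nonempty open set $\{\|f\|_{s,r}<\varepsilon\}$ for all $s,r,\varepsilon>0$. $\square$
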